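# Uniqueness of Calabi–Yau metrics on the complement of an anticanonical divisor

## 1. The complement of an anticanonical divisor

Let $M$ be a compact Kähler manifold of complex dimension $n\ge 2$, and let $D\subset M$ be a smooth irreducible anticanonical divisor whose normal bundle $N_D$ is ample. Put $X=M\setminus D$ with its complex structure $I$. Fix a nowhere vanishing holomorphic $(n,0)$-form $\Omega$ on $X$ with a simple pole along $D$. By adjunction, $K_D$ is trivial.

**Example.** Take $M=\mathbb P^n$ and $D=\{f=0\}$ a smooth hypersurface of degree $n+1$. Then $N_D=\mathcal O(n+1)|_D$ is ample. In an affine chart, $\Omega=dx_1\wedge\dots\wedge dx_n/f(x)$. With $x_1=1/w_1$, $x_i=w_i/w_1$ we get $dx_1\wedge\dots\wedge dx_n=\pm w_1^{-(n+1)}dw_1\wedge\dots\wedge dw_n$ and $f=w_1^{-(n+1)}\tilde f(w)$. So $\Omega=\pm dw_1\wedge\dots\wedge dw_n/\tilde f$ has neither zero nor pole on the hyperplane at infinity away from $D$. For $n=2$, $D$ is a plane cubic, an elliptic curve.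

**Definition.** A *Calabi–Yau metric* on $X$ is a complete Kähler metric $\omega$ on $(X,I)$ with $\omega^n=c\,i^{n^2}\Omega\wedge\bar\Omega$ for some constant $c>0$.

**Example.** The constant $c$ is not prescribed: if $\omega$ is a Calabi–Yau metric, so is $\lambda\omega$ for every $\lambda>0$, with $c$ replaced by $\lambda^nc$. This will matter.

We use de Rham cohomology with real coefficients. Thus $[\tilde\omega]=[\omega]$ means $\tilde\omega-\omega=d\eta_X$ for a smooth real 1-form $\eta_X$ on $X$.

## 2. The Calabi model space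

Put $d^c=\frac i2(\bar\partial-\partial)$, so $dd^c=i\partial\bar\partial$, $d^cf=-\frac12\,df\circ I$ and $df\wedge d^cf=i\partial f\wedge\bar\partial f$.

**Definition.** Let $\omega_D$ be the Ricci-flat Kähler metric on $D$ in the class $c_1(N_D)$, and $h$ a hermitian metric on $N_D$ with curvature form $\omega_D$. Let $\mathcal C=\{\xi\in N_D:0<|\xi|_h<1\}$, with projection $p:\mathcal C\to D$ and the complex structure $I_{\mathcal C}$ of $N_D$. Put
$$t=-\log|\xi|_h^2,\qquad z=t^{1/n},\qquad \omega_{\mathcal C}=\tfrac n{n+1}\,i\partial\bar\partial\,t^{\frac{n+1}n},\qquad \Omega_{\mathcal C}=p^*\Omega_D\wedge\frac{d\xi}\xi .$$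
In $\Omega_{\mathcal C}$, $\xi$ is a fibre coordinate in any local holomorphic trivialization (the form does not depend on it), and $\Omega_D$ is a holomorphic volume form on $D$, scaled so that $\omega_{\mathcal C}^n=i^{n^2}\Omega_{\mathcal C}\wedge\bar\Omega_{\mathcal C}$. The function $z$ tends to $+\infty$ towards the zero section.

The curvature convention is $i\partial\bar\partial t=p^*\omega_D$; if the form carries a factor $2\pi$, replace $\omega_D$ by $2\pi\omega_D$ throughout. Let $\theta:=d^ct$ (with respect to $I_{\mathcal C}$). Then $d\theta=p^*\omega_D$. We often write $\omega_D$ for $p^*\omega_D$. For a function $F(t)$ we have $d^cF=F'\theta$, so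
$$dd^cF(t)=F'\,\omega_D+F''\,dt\wedge\theta. \tag{1}$$
With $F=\frac n{n+1}t^{(n+1)/n}$, so $F'=t^{1/n}=z$ and $F''=\frac1nz^{1-n}$,
$$\omega_{\mathcal C}=z\,\omega_D+\tfrac1nz^{1-n}\,dt\wedge\theta,\qquad \omega_{\mathcal C}^n=dt\wedge\mu,\qquad \mu:=\theta\wedge\omega_D^{n-1}. \tag{2}$$

**Example ($n=2$).** Let $D=\mathbb C/\Lambda$ with coordinate $w=u+iv$, and $\omega_D=b\,du\wedge dv$ with $b>0$. Locally $h=e^{-b|w|^2/2}$ and $t=-\log|\xi|^2+\frac b2|w|^2$. Writing $\xi=\rho e^{i\phi}$, one finds $\theta=-d\phi+\frac b2(u\,dv-v\,du)$ and $d\theta=b\,du\wedge dv$. Moreover $\omega_{\mathcal C}=zb\,du\wedge dv+\frac1{2z}dt\wedge\theta$. On the level set $\{z=s\}$ the base torus has diameter of order $s^{1/2}$ and the circle fibre has length of order $s^{-1/2}$: the base expands while the fibre collapses.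

## 3. Weak asymptotically Calabi metrics and the uniqueness question

**Definition.** $(X,I,\omega,\Omega)$ is *weak asymptotically Calabi with rate $\kappa>0$* if there are $\underline\delta>0$, compact sets $\mathcal K\subset\mathcal C$, $K\subset X$ and a diffeomorphism $\Phi:\mathcal C\setminus\mathcal K\to X\setminus K$ such that, uniformly as $z\to+\infty$ and for all $k\ge0$,
$$|\nabla^k_{\omega_{\mathcal C}}(\Phi^*I-I_{\mathcal C})|_{\omega_{\mathcal C}}+|\nabla^k_{\omega_{\mathcal C}}(\Phi^*\Omega-\Omega_{\mathcal C})|_{\omega_{\mathcal C}}=O(e^{-\underline\delta z^{n/2}}),\qquad |\nabla^k_{\omega_{\mathcal C}}(\Phi^*\omega-\omega_{\mathcal C})|_{\omega_{\mathcal C}}=O(z^{-\kappa}).$$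

As usual, $z\to\infty$ corresponds to the end of $X$: for $s\ge s_0$ the set $U_s:=X\setminus\Phi(\{z>s\})$ is compact with smooth boundary $\Phi(\{z=s\})$, and the $U_s$ exhaust $X$. We suppress $\Phi$ on the end, take $s_0\ge1$, and extend $z$ to $X$ with $z\ge1$ on $U_{s_0}$. Let $r$ be the $\omega$-distance from a base point. Each $U_s$ is compact, so $r$ is bounded on it; conversely closed $r$-balls are compact since $\omega$ is complete. Hence $r\to\infty$ is the same as $z\to\infty$.

**Example.** Let $b>0$ and $u_b(t)=(t+b)^{1/n}$. On the model, by (1), $\omega_b:=d(u_b\theta)=u_b\,\omega_D+u_b'\,dt\wedge\theta$ is a Kähler form. We have $u_b-u_0=O(z^{1-n})$ and $u_b'-u_0'=O(z^{1-2n})$, while $|\omega_D|_{\omega_{\mathcal C}}$ and $|dt\wedge\theta|_{\omega_{\mathcal C}}$ are of order $z^{-1}$ and $z^{n-1}$. So with $\Phi=\mathrm{id}$ the last estimate of the definition holds at order $k=0$ with $\kappa=n$; only $k=0$ will be used below. If instead $\Phi$ is the holomorphic fibre scaling $\xi\mapsto e^{b/2}\xi$,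 which sends $t$ to $t-b$ (defined where $t>b$), then $\Phi^*\omega_b=\omega_{\mathcal C}$ exactly.

We rely on the following context from Yifan Chen, "Calabi-Yau metrics of Calabi type with polynomial rate of convergence", arXiv:2404.18070 (2024). In suitable Kähler classes on $X$ there exist Calabi–Yau metrics that are weak asymptotically Calabi with some rate $\kappa>0$. There is also a uniqueness theorem for polynomially close metrics. It gives in particular: if $\omega$ is such a metric, $\tilde\omega$ is a Calabi–Yau metric in the same class, and for some $\kappa'>0$ and all $k\ge0$ one has $|\nabla^k_\omega(\tilde\omega-\omega)|_\omega=O(z^{-\kappa'})$, then $\tilde\omega=\omega$. That paper poses as an open question whether the polynomial rate can be replaced by mere convergence to zero: *if $\tilde\omega$ is a Calabi–Yau metric on $(X,I)$ in the class of $\omega$ and $|\tilde\omega-\omega|_\omega\to0$ when $r\to\infty$, must $\tilde\omega=\omega$?* The answer is yes.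

**Theorem A.** Let $\omega$ be Calabi–Yau and weak asymptotically Calabi. Let $\tilde\omega$ be a Calabi–Yau metric on $(X,I)$ with $[\tilde\omega]=[\omega]$ and $|\tilde\omega-\omega|_\omega\to0$ as $r\to\infty$. Then $\tilde\omega=\omega$.

**Theorem B.** Let $\omega$ be weak asymptotically Calabi. Let $\omega_1,\omega_2$ be Kähler forms on $(X,I)$ with
$$[\omega_1]=[\omega_2]=[\omega],\qquad\omega_1^n=\omega_2^n,\qquad A^{-1}\omega\le\omega_1\le A\omega,\qquad\omega_2\le Az^N\omega$$
for some constants $A\ge1$ and $0\le N<\frac n{4(n-1)}$. Then $\omega_1=\omega_2$.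

In Theorem B neither form need be Ricci-flat, and $\omega_2$ need not be complete. With $N=0$ it says that the class $[\omega]$ contains at most one Kähler metric uniformly equivalent to $\omega$ with a given volume form; no closeness to $\omega$ is needed.

**Corollaries.** Let $\omega$ be as in Theorem A.

1. If $\tilde\omega$ is a Calabi–Yau metric with $[\tilde\omega]=[\omega]$, $\tilde\omega\le Az^N\omega$ with $N<\frac n{4(n-1)}$, and $|\tilde\omega-\omega|_\omega(x_j)\to0$ along one sequence of points $x_j\in X$, then $\tilde\omega=\omega$.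
2. If $[\omega]=0$, the Calabi–Yau metrics $\tilde\omega$ with $[\tilde\omega]=0$ and $\tilde\omega\le Az^N\omega$ for some $A$ and some $N<\frac n{4(n-1)}$ are exactly the $\lambda\omega$, $\lambda>0$.
3. If $\varphi$ is an automorphism of $(X,I)$ with $\varphi^*[\omega]=[\omega]$, $\varphi^*(\Omega\wedge\bar\Omega)=\Omega\wedge\bar\Omega$ and $\varphi^*\omega\le Az^N\omega$ with $N<\frac n{4(n-1)}$, then $\varphi$ is an isometry of $\omega$.

(In the corollaries a negative $N$ may be replaced by $0$, because $z\ge1$.)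

The polynomial-rate uniqueness theorem is not used in the proof.

## 4. A nonnegative energy density for two metrics with the same volume

Let $\omega_1^n=\omega_2^n$, $\beta=\omega_2-\omega_1$, and
$$S=\sum_{j=0}^{n-2}\omega_2^j\wedge\omega_1^{n-2-j},\qquad T=\sum_{j=0}^{n-1}\omega_2^j\wedge\omega_1^{n-1-j}.$$
All are closed. The sums telescope: $\beta\wedge T=\omega_2^n-\omega_1^n=0$ and $\beta\wedge S=\omega_2^{n-1}-\omega_1^{n-1}$. For $n=2$ these are simply $S=1$ and $T=\omega_1+\omega_2$.

Let $\lambda_i>0$ be the eigenvalues of $\omega_2$ with respect to $\omega_1$. Equality of volumes says $\prod\lambda_i=1$. Since $\alpha\wedge\omega_j^{n-1}=\frac1n(\mathrm{tr}_{\omega_j}\alpha)\,\omega_j^n$ for a $(1,1)$-form $\alpha$,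
$$\beta\wedge\omega_1^{n-1}=\tfrac1n\sum_i(\lambda_i-1)\,\omega_1^n,\qquad\beta\wedge\omega_2^{n-1}=\tfrac1n\sum_i\frac{\lambda_i-1}{\lambda_i}\,\omega_2^n=\tfrac1n\sum_i(1-\lambda_i^{-1})\,\omega_1^n .$$
Subtracting and using $(\lambda-1)-(1-\lambda^{-1})=(\lambda-1)^2/\lambda$,
$$Q:=-\beta^2\wedge S=\beta\wedge\omega_1^{n-1}-\beta\wedge\omega_2^{n-1}=\frac1n\sum_i\frac{(\lambda_i-1)^2}{\lambda_i}\,\omega_1^n\ \ge0, \tag{3}$$
with equality at a point exactly when $\beta=0$ there.

If the underlying manifold were closed and $\beta=d\eta$, we would be done: $\int Q=-\int d(\eta\wedge\beta\wedge S)=0$, so $\beta=0$. On our $X$, writing $\beta=d\eta_X$, Stokes leaves a boundary term: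
$$E(s):=\int_{U_s}Q=-\int_{\partial U_s}\eta_X\wedge\beta\wedge S. \tag{4}$$
The hypothesis of Theorem A only gives $Q=o(1)\,\omega^n$, and $\int_{U_s}\omega^n$ is of order $s^n$ (on the end it is comparable to $\int dt\wedge\mu$, and $t=z^n$). So all we know directly is $E(s)=o(s^n)$; not even finiteness of the total energy is given.

## 5. Radial solutions and eigenmodes on the model

What can $\beta$ look like on the end? Two computations on $\mathcal C$ answer this.

**The radial family.** Let $u=u(t)$ with $u,u'>0$ and $\omega_u=d(u\theta)=u\,\omega_D+u'\,dt\wedge\theta$. Then $\omega_u^n=nu^{n-1}u'\,dt\wedge\mu=(u^n)'\,dt\wedge\mu$. This equals $\omega_{\mathcal C}^n=dt\wedge\mu$ exactly when $u^n=t+b$, that is, for the forms $\omega_b$ of Section 3. Hence $\omega_b$ and $\omega_{\mathcal C}=\omega_0$ have the same volume form, differ by the exact form $\beta=d\big((u_b-u_0)\theta\big)$, and $|\beta|=O(z^{-n})$. They are different. So *on the end alone uniqueness fails*, even with polynomial decay, and the culprit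 is a primitive proportional to $\theta$. Any proof must use that the level set $\{z=s\}$ bounds a compact region in $X$.

What detects $b$? Take $\omega_1=\omega_0$, $\omega_2=\omega_b$, $\eta=(u_b-u_0)\theta$. On a level set $dt=0$, so $T$ restricts to $\sum_ju_b^ju_0^{n-1-j}\,\omega_D^{n-1}$ and
$$\eta\wedge T\big|_{\{z=s\}}=(u_b-u_0)\sum_ju_b^ju_0^{n-1-j}\,\mu=(u_b^n-u_0^n)\,\mu=b\,\mu .$$
The flux $\int_{\{z=s\}}\eta\wedge T$ is $b\int\mu$, independent of $s$. This is no accident, since $d(\eta\wedge T)=\beta\wedge T=0$. On $X$ the same flux is the boundary integral of a closed form over $\partial U_s$, hence zero.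

**An eigenmode.** Let $\phi$ be a function on $D$ with $\mathrm{tr}_{\omega_D}dd^c\phi=-\lambda\phi$, $\lambda>0$, and consider the linearized equation $dd^c(F(t)\phi)\wedge\omega_{\mathcal C}^{n-1}=0$. The cross terms $F'(dt\wedge d^c\phi+d\phi\wedge\theta)$ drop out: wedged with $\omega_D^{n-1}$ they contain a form of degree $2n-1$ on $D$, and wedged with $dt\wedge\theta$ they repeat $dt$ or $\theta$. Using (1), (2) and $dd^c\phi\wedge\omega_D^{n-2}=-\frac{\lambda\phi}{n-1}\omega_D^{n-1}$, what remains is
$$\Big(z^{n-1}F''+\tfrac{n-1}n z^{-1}F'-\tfrac\lambda n z^{-1}F\Big)\phi\;dt\wedge\mu=0,\qquad\text{i.e.}\qquad tF''+\tfrac{n-1}nF'=\tfrac\lambda nF .$$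
The power series solution $F=\sum c_kt^k$, $c_0=1$, has $c_{k+1}=\frac{\lambda/n}{(k+1)(k+\frac{n-1}n)}c_k\ge\frac{\lambda/n}{(k+1)^2}c_k$. Therefore
$$F\ge\sum_k\frac{(\lambda t/n)^k}{(k!)^2}\ge\sum_k\frac{(\lambda t/n)^k}{(2k)!}=\cosh\!\big(\sqrt{\lambda/n}\;z^{n/2}\big).$$
Such a mode grows like an exponential of $z^{n/2}$. The proof below will find exactly this exponent $n/2$ for $N=0$, as a lower bound for the energy.

## 6. Uniform geometry of the level sets

Let $Y$ be the unit circle bundle of $N_D$. Radial scaling identifies $\{z\ge s_0\}$ with $Y\times[s_0,\infty)_z$. Scaling is holomorphic and shifts $t$ by a constant, so it preserves $\theta$. Also $\theta$ vanishes on the radial field: in a fibre, with $\log\xi=\varrho+i\phi$, we have $dt=-2\,d\varrho$ and $\theta(\partial_\varrho)=-\frac12dt(\partial_\phi)=0$. So $\theta$ is pulled back from $Y$. Moreover $\theta(\partial_\phi)=-\frac12dt(-\partial_\varrho)=-1$. Hence the vertical field $V=-\partial_\phi$ satisfies $\theta(V)=1$, and generates a free $2\pi$-periodic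 circle action with flow $\psi_\tau$ on $Y$ that preserves $\theta$ and $p^*g_D$. A form on $Y$ is called *horizontal* if $\iota_V$ kills it; a horizontal $\psi_\tau$-invariant form is pulled back from $D$. Since $D$ is connected, so is $Y$.

From $\theta(I_{\mathcal C}v)=\frac12dt(v)$ and $dt(I_{\mathcal C}v)=-2\theta(v)$, the Riemannian metric of $dt\wedge\theta$ is $\frac12dt^2+2\theta^2$. So the metric of $\omega_{\mathcal C}$ is uniformly equivalent to
$$g_0=z\,g_D+z^{1-n}(dt^2+\theta^2).$$
All pointwise norms on the end are taken with respect to $g_0$ from now on. Note $|dt|=|\theta|=z^{(n-1)/2}$, and $|dt\wedge\mu|$ is a constant.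

By definition, $|I-I_{\mathcal C}|=O(e^{-\underline\delta z^{n/2}})$ and $|\omega-\omega_{\mathcal C}|=O(z^{-\kappa})$. The metrics $\omega(\cdot,I\cdot)$ and $\omega_{\mathcal C}(\cdot,I_{\mathcal C}\cdot)$ therefore differ by a term tending to $0$, as do $\omega^n$ and $\omega_{\mathcal C}^n=dt\wedge\mu$. Enlarging $s_0$, on $\{z\ge s_0\}$ the metric of $\omega$ is uniformly equivalent to $g_0$, $\omega^n$ is a positive multiple of $dt\wedge\mu$ bounded above and below, and the orientations of $I$ and $I_{\mathcal C}$ agree.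

Let $Y_s=\{z=s\}\cong Y$, with the induced metric $h_s=s\,g_D+s^{1-n}\theta^2$, oriented as $\partial U_s$; the outward direction is that of increasing $t$, so $\mu>0$. Restriction to $Y_s$ does not increase norms. Directly,
$$|\theta|_{h_s}=s^{\frac{n-1}2},\qquad|\text{horizontal }k\text{-form}|_{h_s}=s^{-k/2}|\cdot|_{h_1},\qquad d\mathrm{vol}_{h_s}=c_n\,s^{\frac{n-1}2}\mu, \tag{5}$$
with $c_n=1/(n-1)!$, because the volume factor is $s^{n-1}\cdot s^{(1-n)/2}$. In particular $\mathrm{Vol}(Y_s)=Cs^{(n-1)/2}$. Let $\|\cdot\|_s$ be the $L^2(Y,h_s)$ norm. Throughout, $C,c>0$ are constants independent of $s$ that may change from line to line.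

## 7. Primitives of exact 2-forms on $Y_s$

We want to replace $\eta_X$ in (4) by a primitive that is controlled by $\beta$ on the same slice. The next lemma does this, up to a multiple of $\theta$.

**Lemma 1.** There is $C$ such that for all $s\ge1$ and every smooth exact 2-form $B$ on $Y$ there are $a\in\mathbb R$ and a smooth 1-form $\eta'$ with
$$B=d(a\theta+\eta'),\qquad\|\eta'\|_s\le Cs^{1/2}\|B\|_s .$$

*Proof.* Write $B=\theta\wedge B_1+B_2$ with $B_1=\iota_VB$ and $B_2$ both horizontal. Unlabelled norms are those of $L^2(Y,h_1)$. Let $B^0=\frac1{2\pi}\int_0^{2\pi}\psi_\tau^*B\,d\tau$ and $B^{\ne}=B-B^0$. The circle acts isometrically and preserves $\theta$ and $V$, so averaging is an $L^2$-contraction and respects the decomposition.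

**Nonzero modes.** The purpose is to invert $L_V$ on forms with zero average. For such a form $\sigma$ put
$$P\sigma=\frac1{2\pi}\int_0^{2\pi}(\tau-\pi)\,\psi_\tau^*\sigma\,d\tau .$$
Since $L_V\psi_\tau^*\sigma=\frac d{d\tau}\psi_\tau^*\sigma$, integration by parts gives
$$L_VP\sigma=PL_V\sigma=\frac1{2\pi}\big[(\tau-\pi)\psi_\tau^*\sigma\big]_0^{2\pi}-\frac1{2\pi}\int_0^{2\pi}\psi_\tau^*\sigma\,d\tau=\sigma-0=\sigma .$$
Also $P$ commutes with $d$ and $\iota_V$, and $\|P\sigma\|\le\frac1{2\pi}\int_0^{2\pi}|\tau-\pi|\,d\tau\,\|\sigma\|=\frac\pi2\|\sigma\|$. Put $\alpha_2:=P\iota_VB^{\ne}$. It is horizontal, since $\iota_V\alpha_2=P\iota_V\iota_VB^{\ne}=0$. As $dB^{\ne}=0$, Cartan's formula gives $d\alpha_2=P\,d\iota_VB^{\ne}=PL_VB^{\ne}=B^{\ne}$. Finally $\|\alpha_2\|\le C\|B_1\|$.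

**Zero mode.** The purpose is to solve the problem on $D$. Averaging a primitive of $B$ gives $B^0=d\zeta$ with $\zeta$ invariant, so $\zeta=f_0\theta+\alpha_0$ with $f_0,\alpha_0$ pulled back from $D$. From $d\zeta=df_0\wedge\theta+f_0\omega_D+d\alpha_0$ we read off
$$B_1^0=-df_0,\qquad B_2^0=f_0\,\omega_D+d\alpha_0 .$$
Let $a$ be the mean of $f_0$ over $D$ with respect to $\omega_D^{n-1}$ and $f_1=f_0-a$. The Poincaré inequality on $D$ gives $\|f_1\|\le C\|df_0\|\le C\|B_1\|$. Wedging $B_2^0$ with $\omega_D^{n-2}$ and integrating over $D$ kills $d\alpha_0$, so $a\int_D\omega_D^{n-1}=\int_DB_2^0\wedge\omega_D^{n-2}$ and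
$$|a|\le C\|B_2\|. \tag{6}$$
By Hodge theory on $D$, the exact form $d\alpha_0$ has a primitive $\alpha_1=d^*G\,d\alpha_0$ ($G$ the Green operator) with $d\alpha_1=d\alpha_0=B^0_2-(a+f_1)\omega_D$ and $\|\alpha_1\|\le C\|d\alpha_0\|\le C(\|B_1\|+\|B_2\|)$.

**Assembly and scaling.** Put $\eta'=f_1\theta+\alpha$ with $\alpha=\alpha_1+\alpha_2$. Then $d(a\theta+\eta')=df_1\wedge\theta+(a+f_1)\omega_D+d\alpha_1+d\alpha_2=B^0+B^{\ne}=B$, with $\|f_1\|\le C\|B_1\|$ and $\|\alpha\|\le C(\|B_1\|+\|B_2\|)$. By (5), since $|\theta\wedge B_1|_{h_s}^2=s^{n-1}s^{-1}|B_1|^2_{h_1}$,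
$$\|B\|_s^2=s^{\frac{n-1}2}\big(s^{n-2}\|B_1\|^2+s^{-2}\|B_2\|^2\big),\qquad\|\eta'\|_s\le s^{\frac{n-1}4}\big(s^{\frac{n-1}2}\|f_1\|+s^{-\frac12}\|\alpha\|\big)$$
up to fixed constants. The first relation says $s^{\frac{n-1}4}\|B_1\|\le Cs^{1-\frac n2}\|B\|_s$ and $s^{\frac{n-1}4}\|B_2\|\le Cs\|B\|_s$. Inserting these,
$$\|\eta'\|_s\le C\big(s^{\frac{n-1}2+1-\frac n2}+s^{-\frac12+1-\frac n2}+s^{-\frac12+1}\big)\|B\|_s\le Cs^{1/2}\|B\|_s.\qquad\square$$

The $\theta$-term cannot be absorbed into $\eta'$. Take $B=\omega_D=d\theta$, and let $\zeta$ be any primitive on $Y$. Its average has the form $f\theta+\alpha$ with $f$, $\alpha$ from $D$, and is again a primitive: $df\wedge\theta+f\omega_D+d\alpha=\omega_D$. So $f$ is constant, and integrating $(1-f)\omega_D=d\alpha$ against $\omega_D^{n-2}$ over $D$ gives $f=1$. Averaging is a contraction, and $\theta\perp\alpha$, hence $\|\zeta\|_s\ge\|\theta\|_s$. But $\|\theta\|_s/\|\omega_D\|_s$ is a constant times $s^{\frac{n-1}2}/s^{-1}=s^{\frac{n+1}2}$, far larger than $s^{1/2}$.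

## 8. The level-set inequality alone gives $E\le CsE'$

We set up the energy estimates in the generality of Theorem B and then see how far they carry. Let $\omega,\omega_1,\omega_2$ be as in Theorem B, and write $L=s^N\ge1$ on $Y_s$, $s\ge s_0$.

On $Y_s$ we have $|\omega_1|\le C$ and $|\omega_2|\le CL$. Further $\omega_2\le Az^N\omega\le A^2z^N\omega_1$, so $\lambda_i\le CL$ and $\lambda_i^{-1}=\prod_{j\ne i}\lambda_j\le CL^{n-1}$. Hence
$$|S|\le CL^{n-2},\qquad|T|\le CL^{n-1},\qquad c\,dt\wedge\mu\le\omega_1^n\le C\,dt\wedge\mu .$$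
Write $Q=\hat q\,dt\wedge\mu$ on the end. By (3), $\hat q$ is comparable to $\sum(\lambda_i-1)^2/\lambda_i$. Also $|\beta|^2$ is comparable to $\sum(\lambda_i-1)^2$, because $\omega_1$ is uniformly equivalent to $g_0$. Therefore
$$|\beta|^2\le CL\,\hat q,\qquad\hat q\le C\sum_i(\lambda_i+\lambda_i^{-1})\le CL^{n-1}. \tag{7}$$
The function $E(s)=\int_{U_s}Q$ is nonnegative and nondecreasing. Since $dt=nz^{n-1}dz$, Fubini shows it is $C^1$ for $s\ge s_0$ with $E'(s)=ns^{n-1}\int_{Y_s}\hat q\,\mu$. Combining (5) and (7), with $\|\beta\|_s^2:=\int_{Y_s}|\beta|^2\,d\mathrm{vol}_{h_s}$,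
$$\|\beta\|_s^2\le CLs^{\frac{n-1}2}\int_{Y_s}\hat q\,\mu\le CLs^{-\frac{n-1}2}E'(s). \tag{8}$$

Next we replace $\eta_X$ in (4). The form $\beta|_{Y_s}=d(\eta_X|_{Y_s})$ is exact. Apply Lemma 1 to it, obtaining $a=a_s$, $\eta'=\eta'_s$ with
$$d(a\theta+\eta')=\beta|_{Y_s},\qquad\|\eta'\|_s\le Cs^{1/2}\|\beta\|_s,\qquad\gamma:=\eta_X|_{Y_s}-a\theta-\eta'\ \text{ closed on }Y_s .$$
The closed part $\gamma$ does not contribute: $\gamma$ and $S$ are closed and $Y_s$ has no boundary, so $\int_{Y_s}\gamma\wedge\beta\wedge S=-\int_{Y_s}d(\gamma\wedge\eta_X\wedge S)=0$. Hence (4) becomes the energy identity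
$$E(s)=-\int_{Y_s}(a\theta+\eta')\wedge\beta\wedge S. \tag{9}$$

Now try to conclude, with $N=0$ for simplicity. If the $\theta$-term were absent, (9), Lemma 1 and (8) would give $E\le Cs^{1/2}\|\beta\|_s^2\le Cs^{1-\frac n2}E'$, which integrates to exponential growth. With the $\theta$-term, Lemma 1 offers only (6): $|a|\le C\|B_2\|\le Cs^{1-\frac{n-1}4}\|\beta\|_s$, so
$$\|a\theta\|_s=C|a|\,s^{\frac{3(n-1)}4}\le Cs^{\frac{n+1}2}\|\beta\|_s,\qquad E\le Cs^{\frac{n+1}2}\|\beta\|_s^2\le Cs\,E'.$$
This integrates to $E(s)\ge c\,s^{1/C}$ with an uncontrolled $C$, while we only know $E(s)=o(s^n)$. There is no contradiction. The end of Section 7 shows that no better slice primitive exists, and Section 5 shows that this mode really occurs on the end. So the coefficient $a$ has to be controlled by something that is not local to a slice.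

## 9. The flux of $\eta_X\wedge T$ and closed 1-forms on $Y_s$

Section 5 suggests what to use. The form $\eta_X\wedge T$ is closed on all of $X$, because $d(\eta_X\wedge T)=\beta\wedge T=\omega_2^n-\omega_1^n=0$. So its flux through $Y_s=\partial U_s$ vanishes exactly. In $\eta_X=a\theta+\eta'+\gamma$ the term $a\theta$ contributes $a\int\theta\wedge T$, where $\int\theta\wedge T$ is of size $s^{n-1}$. If $\gamma$ contributes nothing, $a$ is determined by $\eta'$, which is under control. So we need to know that closed 1-forms carry no flux.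

**Lemma 2.** If $[\omega_1]=[\omega]$, then $\int_{Y_s}\gamma\wedge\omega_1^{n-1}=0$ for every closed 1-form $\gamma$ on $Y_s$, $s\ge s_0$.

*Proof.* The integral depends only on $[\gamma]\in H^1(Y)$ and $[\omega|_{Y_s}]\in H^2(Y)$. The latter class does not depend on $s$, since the inclusions $Y\cong Y_s\subset X$ are homotopic. We represent classes by circle-invariant forms; averaging over the circle does not change the class of a closed form.

**Reduction to $\gamma=p^*\gamma_D$.** An invariant closed 1-form is $f\theta+\alpha$ with $f,\alpha$ from $D$, and $0=df\wedge\theta+f\omega_D+d\alpha$. So $f$ is constant and $f\omega_D$ is exact on $D$, which forces $f=0$ because $\int_D\omega_D^{n-1}>0$. Hence $[\gamma]=p^*[\gamma_D]$ with $\gamma_D$ closed on $D$.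

**Case $n\ge3$.** We show that $[\omega|_{Y_s}]$ is pulled back from $D$. Represent it by an invariant closed form $\theta\wedge b_1+b_2$ with $b_1,b_2$ from $D$. Closedness reads $\omega_D\wedge b_1-\theta\wedge db_1+db_2=0$, so $db_1=0$ and $\omega_D\wedge b_1=-db_2$; that is, $[\omega_D]\cup[b_1]=0$ in $H^3(D)$. Since $\dim_{\mathbb C}D=n-1\ge2$, hard Lefschetz says that $\cup[\omega_D]:H^1(D)\to H^3(D)$ is injective. So $b_1=df$ for a function $f$ on $D$. Now $\theta\wedge df=-d(f\theta)+f\omega_D$, hence the class equals $p^*[\sigma]$ with $\sigma=f\omega_D+b_2$, which is closed because $df\wedge\omega_D+db_2=0$. The integral becomes $\int_Yp^*(\gamma_D\wedge\sigma^{n-1})=0$, since $\gamma_D\wedge\sigma^{n-1}$ has degree $2n-1>\dim_{\mathbb R}D$.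

**Case $n=2$.** Here $H^3(D)=0$, so hard Lefschetz gives no information and we use the asymptotics of $\omega$. As $dt=0$ on $Y_s$, $\omega_{\mathcal C}|_{Y_s}=s\,p^*\omega_D$, and $\gamma_D\wedge\omega_D=0$ for degree reasons. So
$$\Big|\int_{Y_s}p^*\gamma_D\wedge\omega\Big|=\Big|\int_{Y_s}p^*\gamma_D\wedge(\omega-\omega_{\mathcal C})\Big|\le C\,|p^*\gamma_D|_{h_s}\,s^{-\kappa}\,\mathrm{Vol}(Y_s)\le Cs^{-\frac12-\kappa+\frac12}\to0 .$$
The left side does not depend on $s$, hence it is $0$. $\square$

For $n=2$, topology alone would not do. In the example of Section 2, $\theta\wedge du$ is closed on $Y$, since $d\theta\wedge du=b\,du\wedge dv\wedge du=0$. It pairs nontrivially with the closed form $dv$: $dv\wedge\theta\wedge du=\theta\wedge du\wedge dv$ has nonzero integral. So a general class in $H^2(Y)$ violates the conclusion, and the convergence of $\omega$ to $\omega_{\mathcal C}$ is used.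

## 10. Proof of Theorem B

We keep the notation of Section 8: $\beta=d\eta_X$ on $X$, $L=s^N$, and $a,\eta',\gamma$ on each $Y_s$, with (7), (8) and the energy identity (9).

**Step 1: conservation law.** This step expresses $a$ through $\eta'$. Stokes on $U_s$ and $\beta\wedge T=0$ give $\int_{Y_s}\eta_X\wedge T=0$. Since $\omega_2=\omega_1+d\eta_X$, each $\omega_2^j\wedge\omega_1^{n-1-j}-\omega_1^{n-1}$ is exact on $X$, hence so is $T-n\omega_1^{n-1}$. Therefore $\int_{Y_s}\gamma\wedge T=n\int_{Y_s}\gamma\wedge\omega_1^{n-1}=0$ by Lemma 2. With $\eta_X=a\theta+\eta'+\gamma$ on $Y_s$,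
$$a\int_{Y_s}\theta\wedge T=-\int_{Y_s}\eta'\wedge T. \tag{10}$$

**Step 2: lower bound.** This step makes (10) usable by showing that there is $s_1\ge s_0$ with
$$\int_{Y_s}\theta\wedge T\ge c\,s^{n-1}\qquad(s\ge s_1).$$
Positivity is available only for forms of type $(1,1)$ with respect to the actual $I$, so put $\theta'=-\frac12\,dt\circ I$. Then $dt\wedge\theta'=i\partial_It\wedge\bar\partial_It$ is a semipositive $(1,1)$-form. All summands of $T$ are products of positive $(1,1)$-forms. Diagonalizing $\omega_1$ and $\omega_2$ simultaneously, we see that each summand wedged with a semipositive $(1,1)$-form is $\ge0$. Keeping only the summand $j=0$,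
$$dt\wedge\theta'\wedge T\ge dt\wedge\theta'\wedge\omega_1^{n-1}=\tfrac1n\,\mathrm{tr}_{\omega_1}(i\partial_It\wedge\bar\partial_It)\,\omega_1^n .$$
In a coframe with $\omega_1=i\sum e_j\wedge\bar e_j$ and $\partial_It=\sum a_je_j$, the trace is $\sum|a_j|^2=\frac12|dt|^2_{\omega_1}\ge c|dt|^2_{g_0}=cz^{n-1}$. So $dt\wedge\theta'\wedge T\ge c\,z^{n-1}dt\wedge\mu$. If $\theta'\wedge T$ restricts to $f\mu$ on $Y_s$, then $dt\wedge\theta'\wedge T=f\,dt\wedge\mu$ along $Y_s$, so $f\ge cs^{n-1}$ and $\int_{Y_s}\theta'\wedge T\ge cs^{n-1}\int_Y\mu$.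

It remains to replace $\theta'$ by $\theta$. We have $|\theta-\theta'|\le C|dt|\,|I-I_{\mathcal C}|\le Cs^{\frac{n-1}2}e^{-\underline\delta s^{n/2}}$. Therefore
$$\Big|\int_{Y_s}(\theta-\theta')\wedge T\Big|\le Cs^{\frac{n-1}2}e^{-\underline\delta s^{n/2}}\,L^{n-1}\,\mathrm{Vol}(Y_s)\le Cs^{n-1}\,s^{N(n-1)}e^{-\underline\delta s^{n/2}}=o(s^{n-1}),$$
and the claim follows.

**Step 3: the $\theta$-mode is controlled.** This step bounds the full primitive as well as $\eta'$, up to powers of $L$. By (10), Step 2 and Cauchy–Schwarz,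
$$|a|\,s^{n-1}\le CL^{n-1}\int_{Y_s}|\eta'|\,d\mathrm{vol}_{h_s}\le CL^{n-1}s^{\frac{n-1}4}\|\eta'\|_s .$$
Now $\|a\theta\|_s=|a|\,s^{\frac{n-1}2}\,\mathrm{Vol}(Y_s)^{1/2}=C|a|\,s^{\frac{3(n-1)}4}$, and $\frac{3(n-1)}4+\frac{n-1}4-(n-1)=0$. So all powers of $s$ cancel, and
$$\|a\theta+\eta'\|_s\le CL^{n-1}\|\eta'\|_s\le CL^{n-1}s^{1/2}\|\beta\|_s .$$
For $N=0$ the bad factor $s^{(n+1)/2}$ of Section 8 has become $s^{1/2}$.

**Step 4: differential inequality.** This step turns (9) into a growth statement. For $s\ge s_1$, by (9), Step 3 and (8),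
$$E(s)\le CL^{n-2}\|a\theta+\eta'\|_s\|\beta\|_s\le CL^{2n-3}s^{1/2}\|\beta\|_s^2\le CL^{2n-2}s^{\frac12-\frac{n-1}2}E'(s)=C\,s^{1-\sigma}E'(s),$$
$$\sigma:=\frac n2-2(n-1)N .$$
The hypothesis $N<\frac n{4(n-1)}$ says precisely that $\sigma>0$.

**Step 5: contradiction.** This step compares exponential and polynomial growth. Suppose $\beta\not\equiv0$. By (3), $Q>0$ somewhere, so $E(s_2)>0$ for some $s_2\ge s_1$, hence $E>0$ on $[s_2,\infty)$. There $(\log E)'\ge c\,s^{\sigma-1}$, so
$$E(s)\ge E(s_2)\exp\!\Big(\frac c\sigma\big(s^\sigma-s_2^\sigma\big)\Big).$$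
On the other hand, by (7),
$$E(s)\le C+C\int_{s_0}^s\tau^{N(n-1)}\,n\tau^{n-1}\,d\tau\le C\big(1+s^{n+N(n-1)}\big).$$
This is impossible for large $s$. So $\beta\equiv0$ and $\omega_1=\omega_2$. $\blacksquare$

**Remark.** From the weak asymptotically Calabi condition, only undifferentiated ($k=0$) information entered. One needs $|\omega-\omega_{\mathcal C}|\to0$, for the uniform geometry and for Lemma 2 with $n=2$ (where $s^{-1/2}\cdot o(1)\cdot s^{1/2}\to0$ is enough). One also needs $|I-I_{\mathcal C}|=o(z^{-N(n-1)})$ for Step 2, which for $N=0$ is just $o(1)$. No claim is made that the exponent $\frac n{4(n-1)}$ is optimal.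

## 11. Theorem A and the corollaries

**Proof of Theorem A.** Both volume forms are constant multiples of $i^{n^2}\Omega\wedge\bar\Omega$, so $\tilde\omega^n/\omega^n$ is constant. As $|\tilde\omega-\omega|_\omega\to0$ at infinity, the constant is $1$. The continuous function $|\tilde\omega-\omega|_\omega$ tends to $0$ as $r\to\infty$, and $\{r\le R\}$ is compact for each $R$. So this function is bounded, and $\tilde\omega\le A\omega$ on $X$ for some $A$. Theorem B with $\omega_1=\omega$, $\omega_2=\tilde\omega$, $N=0$ gives $\tilde\omega=\omega$. $\blacksquare$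

**Proof of Corollary 1.** The ratio $\tilde\omega^n/\omega^n$ is constant and tends to $1$ along $x_j$, so it equals $1$. Apply Theorem B with $\omega_1=\omega$, $\omega_2=\tilde\omega$. $\blacksquare$

**Proof of Corollary 2.** Each $\lambda\omega$ is a complete Calabi–Yau metric of class $0$ and satisfies the bound with $N=0$. Conversely, let $\tilde\omega$ be as stated. Both volume forms are constant multiples of $i^{n^2}\Omega\wedge\bar\Omega$, so we may choose $\lambda>0$ with $\tilde\omega^n=(\lambda\omega)^n$. Theorem B with $\omega_1=\lambda\omega$, $\omega_2=\tilde\omega$, both of class $0=[\omega]$, gives $\tilde\omega=\lambda\omega$. $\blacksquare$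

Corollary 2 shows that the volume condition cannot be dropped. When $[\omega]=0$, take $\tilde\omega=\lambda\omega$ with $\lambda\ne1$ near $1$. This metric has the same class, is uniformly equivalent to $\omega$, and $|\tilde\omega-\omega|_\omega=|\lambda-1|\,|\omega|_\omega$ is a constant as small as we like. So even $\limsup|\tilde\omega-\omega|_\omega\le\epsilon$, for arbitrarily small $\epsilon>0$, does not imply $\tilde\omega=\omega$ without equality of the volume constants.

**Proof of Corollary 3.** Since $\varphi$ is biholomorphic, $\varphi^*\omega$ is a Kähler form on $(X,I)$, of class $\varphi^*[\omega]=[\omega]$. Moreover $(\varphi^*\omega)^n=c\,i^{n^2}\varphi^*(\Omega\wedge\bar\Omega)=c\,i^{n^2}\Omega\wedge\bar\Omega=\omega^n$. Theorem B with $\omega_1=\omega$, $\omega_2=\varphi^*\omega$ gives $\varphi^*\omega=\omega$. Since $\varphi$ also preserves $I$, it is an isometry of $\omega$. $\blacksquare$
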